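# Forbidden digits and maximal invariant $\sigma$-ideals on $\mathbb R$

## 1. Digit sequences with a few forbidden values

Put $b_n=n+2$ for $n\in\omega$, write $[b_n]=\{0,1,\dots,b_n-1\}$, and let
$$X=\prod_{n\in\omega}[b_n]$$
with the compact product topology. A point of $X$ is a sequence $x=(x_0,x_1,x_2,\dots)$ whose $n$th digit has $b_n$ possible values; the number of values grows with $n$. For a finite sequence $s\in\prod_{i<m}[b_i]$ we write $|s|=m$ for its length.

The construction below has one parameter: an ideal $K$ of subsets of $\omega$ that contains all finite sets. So $K$ is closed under subsets and finite unions; $K=\mathcal P(\omega)$ is allowed.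

**Definition (basic sets).** Let $s$ be a finite sequence and, for each $n\ge|s|$, let $F(n)\subsetneq[b_n]$ be a set of *forbidden digits*, such that $\sup_n|F(n)|<\infty$ and $\{n\ge|s|:F(n)\neq\emptyset\}\in K$. The corresponding *basic set* is
$$[s,F]=\{x\in X:\ s\subset x\ \text{ and }\ x_n\notin F(n)\text{ for all }n\ge|s|\}.$$
Any integer $k\ge\sup_n|F(n)|$ is called a *width* of $[s,F]$. The set $\{n\ge |s|:F(n)\ne\emptyset\}$ is the *support* of $F$.

A basic set thus fixes finitely many digits and then forbids, at each later place, a number of digits that stays bounded while the number of available digits goes to infinity. The ideal $K$ controls the places at which anything may be forbidden.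

Here are two extreme examples. If $K=\mathrm{Fin}$, the ideal of finite sets, then a basic set imposes conditions on finitely many digits only, so it is clopen in the product topology. If $K=\mathcal P(\omega)$, then $[\emptyset,F]$ with $F(n)=\{0\}$ for all $n$ is basic of width $1$. It is the set of sequences with no digit $0$, and it is closed with empty interior in the product topology.

We shall see that the basic sets form a base of a topology $\tau_K$ on $X$. Reading sequences in $X$ as expansions of real numbers modulo $1$, we shall transport the $\tau_K$-meager sets to $\mathbb R$ and obtain a $\sigma$-ideal $\mathcal I_K$. These ideals answer a question about translation-invariant $\sigma$-ideals on $\mathbb R$, which we state next.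

## 2. Invariant $\sigma$-ideals with Borel base

A $\sigma$-ideal of subsets of $\mathbb R$ is a family closed under subsets and countable unions. Throughout, ideals on $\mathbb R$ are assumed to contain all singletons.

**Definition.** A $\sigma$-ideal $\mathcal I$ on $\mathbb R$ is *invariant* if $x+A\in\mathcal I$ for all $A\in\mathcal I$ and $x\in\mathbb R$. It has a *Borel base* if every $I\in\mathcal I$ is contained in some Borel set belonging to $\mathcal I$. It is *proper* if $\mathbb R\notin\mathcal I$. A *maximal invariant $\sigma$-ideal with Borel base* is a proper invariant $\sigma$-ideal with Borel base that is not properly contained in any other proper invariant $\sigma$-ideal with Borel base.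

Let $\mathcal M$ and $\mathcal N$ be the $\sigma$-ideals of meager and of Lebesgue null subsets of $\mathbb R$. Both are proper and invariant and have Borel bases: a meager set is covered by a countable union of closed nowhere dense sets, and a null set by a null $G_\delta$. The $\sigma$-ideal of countable sets also has these properties, but it is not maximal, being properly contained in $\mathcal M$.

Both $\mathcal M$ and $\mathcal N$ are maximal (we check this in Section 3). Marcin Michalski, Robert Rałowski and Szymon Żeberski, in "Ideals with Smital properties", arXiv:2102.03287 (2021), ask whether they are the only ones. The answer is no. Write $\mathfrak c=2^{\aleph_0}$; everything is in ZFC.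

**Theorem A.** There is a maximal invariant $\sigma$-ideal with Borel base on $\mathbb R$ containing a set $E$ that is simultaneously comeager and of full Lebesgue measure. In particular it is neither $\mathcal M$ nor $\mathcal N$.

Call $\mathcal I$ *ccc* if there is no uncountable family of Borel sets outside $\mathcal I$ whose pairwise intersections lie in $\mathcal I$. The quotient algebra $\mathrm{Borel}(\mathbb R)/\mathcal I$ is the Boolean algebra of Borel sets in which $B$ and $C$ are identified when $B\mathbin{\triangle}C\in\mathcal I$.

**Theorem B.** To each ideal $K$ of subsets of $\omega$ containing all finite sets ($K=\mathcal P(\omega)$ allowed) one can assign a maximal invariant $\sigma$-ideal with Borel base $\mathcal I_K$ on $\mathbb R$, so that $K\mapsto\mathcal I_K$ is injective. Each $\mathcal I_K$ is ccc. Consequently there are exactly $2^{\mathfrak c}$ maximal invariant $\sigma$-ideals with Borel base. Moreover, $2^{\mathfrak c}$ of them have pairwise non-isomorphic quotient Boolean algebras $\mathrm{Borel}(\mathbb R)/\mathcal I$.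

Theorem A will come from $K=\mathcal P(\omega)$. On a first reading one may fix this $K$ up to the end of Section 9.

## 3. A covering criterion for maximality, tested on $\mathcal M$ and $\mathcal N$

Maximality speaks about all larger ideals. The following criterion replaces it by a property of $\mathcal I$ alone.

**Lemma 1.** Let $\mathcal I$ be a proper invariant $\sigma$-ideal with Borel base. Suppose that for every Borel set $B\notin\mathcal I$ there is a countable $D'\subseteq\mathbb R$ with $\mathbb R\setminus(B+D')\in\mathcal I$. Then $\mathcal I$ is maximal.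

**Proof.** Let $\mathcal J\supsetneq\mathcal I$ be an invariant $\sigma$-ideal with Borel base. Pick $A\in\mathcal J\setminus\mathcal I$ and a Borel $B\in\mathcal J$ with $A\subseteq B$. Then $B\notin\mathcal I$, since otherwise $A\in\mathcal I$. Take $D'$ as in the hypothesis. The set $B+D'=\bigcup_{d\in D'}(B+d)$ is a countable union of translates of $B$, so it is in $\mathcal J$, and $\mathbb R\setminus(B+D')\in\mathcal I\subseteq\mathcal J$. Hence $\mathbb R\in\mathcal J$, so $\mathcal J$ is not proper. $\square$

We test the criterion by hand on the two ideals we know, each time with $D'=\mathbb Q$.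

For $\mathcal M$, recall that a set $E$ in a topological space has the *Baire property* if $E\mathbin{\triangle}U$ is meager for some open $U$. In every topological space the sets with the Baire property form a $\sigma$-algebra containing the open sets, so all Borel sets have it. Let $B\subseteq\mathbb R$ be Borel and nonmeager. Then the open set $U$ is nonempty and $U\setminus B$ is meager, so there is a nonempty open interval $J$ with $J\setminus B$ meager. Every $x\in\mathbb R$ lies in $J+q$ for some $q\in\mathbb Q$; if $x\notin B+\mathbb Q$, then $x-q\in J\setminus B$. So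
$$\mathbb R\setminus(B+\mathbb Q)\subseteq\bigcup_{q\in\mathbb Q}\big((J\setminus B)+q\big),$$
which is meager.

For $\mathcal N$, let $B$ be Borel of positive measure and suppose that $C=\mathbb R\setminus(B+\mathbb Q)$ has positive measure. By the Lebesgue density theorem choose density points $b$ of $B$ and $c$ of $C$, and $h>0$ such that $B\cap(b-h,b+h)$ and $C\cap(c-h,c+h)$ both have measure greater than $\tfrac32h$. Choose $q\in\mathbb Q$ with $|q-(c-b)|<\tfrac h2$. At most $\tfrac h2$ of the interval $(b+q-h,b+q+h)$ lies outside $(c-h,c+h)$, so $(B+q)\cap(c-h,c+h)$ has measure greater than $h$. Together with $C$ this exceeds the length $2h$, so $B+q$ meets $C$, a contradiction. So $\mathcal N$ is maximal too.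

The argument for $\mathcal M$ used three things: a topology in which Borel sets have the Baire property, translation invariance of its meager sets, and a countable set of translations that spreads any basic open set over almost everything. The plan is to keep this argument and change the topology, to one in which some comeager conull set becomes nowhere dense. The topologies $\tau_K$ of Section 1 are the candidates.

## 4. The topology $\tau_K$: Baire category, ccc, Borel covers

Fix $K$ and write $\tau$ for $\tau_K$. We use two conventions. If $F$ is defined on $\{n\ge m\}$ and $|v|\ge m$, then $[v,F]$ means $[v,F|_{\{n\ge|v|\}}]$. A sequence $s'\supseteq s$ *avoids* $F$ if $s'_n\notin F(n)$ for $|s|\le n<|s'|$. Since each $F(n)$ is a proper subset of $[b_n]$, every $s$ has extensions of any prescribed length $\ge|s|$ that avoid $F$, and if $s'$ avoids $F$ then $[s',F]\subseteq[s,F]$.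

**Step 1 (to see that the basic sets are a base).** Let $s\subseteq s'$. If $s'$ does not avoid $F$, then $[s,F]\cap[s',F']=\emptyset$. If it does, then
$$[s,F]\cap[s',F']=\{x\supset s':\ x_n\notin F(n)\cup F'(n)\text{ for all }n\ge|s'|\}.$$
This is empty if $F(n)\cup F'(n)=[b_n]$ for some $n\ge|s'|$. Otherwise it is the basic set $[s',F\cup F']$: the sizes are bounded by the sum of the widths, and the support is contained in a union of two members of $K$. If $s,s'$ are incomparable, the intersection is empty. Finally $X=[\emptyset,\emptyset]$ is basic. So the basic sets form a base of a topology $\tau$. Each $[s,\emptyset]$ is basic, so $\tau$ refines the product topology; in particular product-closed sets are $\tau$-closed and product-Borel sets are $\tau$-Borel.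

For example, with $b_0=2$, the basic sets given by $s=\emptyset$, $F(0)=\{0\}$ and by $s=\emptyset$, $F'(0)=\{1\}$ (nothing else forbidden) are disjoint. Such collisions become impossible beyond the places where $b_n$ exceeds the sum of the widths, and this is how the growth of $b_n$ will be used.

**Step 2 (to record the size of basic sets).** A basic set is a product of nonempty finite sets, so it is nonempty and compact in the product topology. It is uncountable, because $b_n-|F(n)|\ge2$ for all large $n$.

From now on "open", "dense", "nowhere dense", "meager" in $X$ refer to $\tau$, and "Borel" in $X$ refers to the product topology.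

**Lemma 2.**

1. Nonempty open sets are not meager.
2. Countable sets are meager.
3. Every family of pairwise disjoint basic sets is countable.
4. Every meager set is contained in a Borel meager set.

**Proof of 1.** Let $O_0,O_1,\dots$ be dense open and let $V_0$ be basic. Since $V_i\cap O_i$ is nonempty and open, we can choose inductively basic $V_{i+1}\subseteq V_i\cap O_i$. The $V_i$ are nonempty, decreasing and compact in the product topology, so $\bigcap_iV_i\ne\emptyset$. Thus $V_0\cap\bigcap_iO_i\ne\emptyset$. If a nonempty open set were meager, it would be covered by closed nowhere dense sets $X\setminus O_i$, and a basic subset $V_0$ of it would contradict this.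

**Proof of 2.** Singletons are closed, since $\tau$ refines the product topology, and they have empty interior, since basic sets are uncountable.

**Proof of 3.** Suppose there is an uncountable family of pairwise disjoint basic sets. Replace each member $[s,F]$ of width $k$ by $[s',F]\subseteq[s,F]$, where $s'\supseteq s$ avoids $F$ and is so long that $b_n>2k$ for all $n\ge|s'|$. There are only countably many pairs $(s',k)$, so two of the new sets, say $[s',F]$ and $[s',F']$, share the same $s'$ and $k$. For $n\ge|s'|$ we have $|F(n)\cup F'(n)|\le2k<b_n$, so by Step 1 they intersect. This is a contradiction.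

**Proof of 4.** It suffices to show that each dense open $O$ contains a dense open Borel set, because a meager set is covered by countably many sets $X\setminus O_i$ with $O_i$ dense open. Take a maximal family of pairwise disjoint basic subsets of $O$. It is countable by part 3, and its members are compact in the product topology, so its union $O'$ is $F_\sigma$ there, and open. It is dense: if a basic $W$ missed $O'$, then $W\cap O$ would be nonempty and open, hence would contain a basic set, which could be added to the family. $\square$

The next lemma gives the typical dense open set. It will be used three times.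

**Lemma 3.** Let $m\in\omega$, and for $n\ge m$ let $F(n)\subsetneq[b_n]$, with $\sup_n|F(n)|<\infty$ and $\{n\ge m:F(n)\ne\emptyset\}\in K$. Then
$$O_F=\{x\in X:\ \exists N\ge m\ \forall n\ge N\ \ x_n\notin F(n)\}$$
is open and dense.

**Proof.** $O_F$ is the union of the basic sets $[v,F]$ with $|v|\ge m$, so it is open. For density, let $[s',F']$ be basic of width $k'$ and let $k\ge\sup_n|F(n)|$. Extend $s'$ to $s''$ avoiding $F'$, with $|s''|\ge m$ and $b_n>k+k'$ for all $n\ge|s''|$. Then $F(n)\cup F'(n)\ne[b_n]$ for $n\ge|s''|$, so $[s'',F\cup F']$ is basic, and it is contained in $O_F\cap[s',F']$. $\square$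

## 5. Mixed-radix expansions and the ideal $\mathcal I_K$

**Step 1 (to read sequences as points of the circle).** Put $P_n=b_0\cdots b_{n-1}$, with $P_0=1$. Let $\mathbb T=\mathbb R/\mathbb Z$, let $p:\mathbb R\to\mathbb T$ be the quotient map, and let
$$\varphi:X\to\mathbb T,\qquad \varphi(x)=\sum_n\frac{x_n}{P_{n+1}}\bmod 1 .$$
For a finite sequence $v$ of length $n$ put $\langle v\rangle=\sum_{i<n}v_iP_n/P_{i+1}$, and for $w\in X$ put $w^{(n)}=\sum_{m\ge n}w_mP_n/P_{m+1}$, the rescaled tail. Directly from the definitions,
$$P_n\varphi(w)\equiv\langle w|n\rangle+w^{(n)}\pmod{P_n},\qquad w^{(n)}=\frac{w_n+w^{(n+1)}}{b_n},\qquad \langle w|(n+1)\rangle=b_n\langle w|n\rangle+w_n,\tag{1}$$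
where in the first formula $\varphi(w)$ stands for any real number in its class mod $1$.

By the third formula and division with remainder by $b_n$, induction on $n$ shows that $v\mapsto\langle v\rangle$ is a bijection from the sequences of length $n$ onto $\{0,\dots,P_n-1\}$. For example, $P_2=6$ and $\langle(1,2)\rangle=1\cdot3+2\cdot1=5$. Since
$$\sum_{m\ge n}(b_m-1)\frac{P_n}{P_{m+1}}=\sum_{m\ge n}\Big(\frac{P_n}{P_m}-\frac{P_n}{P_{m+1}}\Big)=1,$$
we have $w^{(n)}\in[0,1]$. It equals $0$ only if all digits from place $n$ on are $0$, and $1$ only if they are all maximal.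

The series defining $\varphi$ converges uniformly, since its tail from place $n$ on is $w^{(n)}/P_n\le1/P_n$; so $\varphi$ is continuous. Its image is compact and contains all points $j/P_n$, so $\varphi$ is onto. Being continuous from a compact space to a Hausdorff space, $\varphi$ is a closed map.

**Step 2 (to control the failure of injectivity).** Some points have two expansions: $\tfrac12=\varphi(1,0,0,\dots)=\varphi(0,2,3,4,\dots)$. Let $Q\subset X$ be the countable set of sequences that are eventually $0$ or eventually maximal ($w_n=b_n-1$). If $x\notin Q$, then $x^{(n)}\in(0,1)$ for all $n$.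

**Lemma 4.** If $x\notin Q$, then $\varphi^{-1}(\varphi(x))=\{x\}$. Consequently:

1. $\varphi^{-1}(\varphi(Q))=Q$;
2. $\varphi^{-1}(\varphi(Z))\subseteq Z\cup Q$ for all $Z\subseteq X$;
3. all fibres of $\varphi$ are countable;
4. $\varphi|_{X\setminus Q}$ is a homeomorphism (product topology) onto $\mathbb T\setminus\varphi(Q)$.

**Proof.** Let $\varphi(y)=\varphi(x)$ with $x\notin Q$. By (1), $y^{(n)}-x^{(n)}$ is an integer. It is the difference of a point of $[0,1]$ and a point of $(0,1)$, so it lies in $(-1,1)$ and is $0$. By (1) again $\langle y|n\rangle\equiv\langle x|n\rangle\pmod{P_n}$, so $y|n=x|n$. This holds for every $n$, so $y=x$.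

If $\varphi(y)=\varphi(z)$ and $y\notin Q$, then $z=y$. This gives 1 (take $z\in Q$) and 2 (take $z\in Z$). A fibre is a singleton or a subset of $Q$, which gives 3. For 4, $X\setminus Q$ is saturated by 1, so the restriction of the closed map $\varphi$ to it is a closed map onto $\mathbb T\setminus\varphi(Q)$; it is continuous and injective. $\square$

We also record what $\varphi(Q)$ is. Let
$$D=\bigcup_n\tfrac1{P_n}\mathbb Z/\mathbb Z .$$
This is a countable subgroup of $\mathbb T$, as an increasing union of subgroups. The eventually $0$ sequences have image exactly $D$. If $q$ is maximal from place $n$ on, then $\varphi(q)=(\langle q|n\rangle+1)/P_n\in D$. So $\varphi(Q)=D$.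

**Step 3 (to define the ideal).** Put
$$\mathcal I_K=\{A\subseteq\mathbb R:\ \varphi^{-1}(p(A))\ \text{is}\ \tau_K\text{-meager}\}.$$
This is a $\sigma$-ideal because $A\mapsto\varphi^{-1}(p(A))$ is monotone and commutes with unions. It contains singletons, since fibres of $\varphi$ are countable and countable sets are meager. It is proper, since $\varphi^{-1}(p(\mathbb R))=X$ is not meager.

**Step 4 (to find a Borel base).** Let $A\in\mathcal I_K$ and, by Lemma 2, let $B_0\supseteq\varphi^{-1}(p(A))$ be Borel and meager. Put
$$S=\varphi(B_0)\cup\varphi(Q)=\varphi(B_0\setminus Q)\cup\varphi(Q).$$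
By Lemma 4, $\varphi(B_0\setminus Q)$ is Borel in the co-countable set $\mathbb T\setminus\varphi(Q)$, hence Borel in $\mathbb T$; and $\varphi(Q)$ is countable. So $S$ is Borel. By Lemma 4, $\varphi^{-1}(S)\subseteq B_0\cup Q$, which is meager, so the Borel set $p^{-1}(S)$ is in $\mathcal I_K$. It contains $A$: for $a\in A$ there is $x$ with $\varphi(x)=p(a)$, and then $x\in B_0$, so $p(a)\in S$.

**Example ($K=\mathrm{Fin}$).** Here every basic set is product-open, so $\tau$ is the product topology, and $\mathcal I_{\mathrm{Fin}}=\mathcal M$. Indeed, $X\setminus Q$ is dense in $X$ and $\mathbb T\setminus\varphi(Q)$ is dense in $\mathbb T$. A subset of a dense subspace is nowhere dense in the subspace iff it is nowhere dense in the whole space. So by the homeomorphism of Lemma 4, and since $Q$ and $\varphi(Q)$ are countable (hence meager), $\varphi^{-1}(S)$ is meager iff $S$ is meager in $\mathbb T$. Finally $p(A)$ is meager in $\mathbb T$ iff $A$ is meager in $\mathbb R$, because $p$ maps each $(m,m+1)$ homeomorphically onto an open set and only countably many points remain.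

It remains to prove invariance and maximality.

## 6. Subtraction, carries, and a translate that is not open

Suppose first that addition on $X$ were coordinatewise, that is, $X=\prod_n\mathbb Z/b_n\mathbb Z$ as a group. Then translation by $t$ would map $[s,F]$ onto $[s+t|_{|s|},F']$ with $F'(n)=F(n)+t_n\bmod b_n$. This is a basic set with the same support and width. Translations would be $\tau$-homeomorphisms, and invariance of the meager sets would be immediate.

The sensible first attempt is to prove the same on $\mathbb T$: translations of $\mathbb T$, read in $X\setminus Q$, should preserve $\tau$. The next lemma says what subtraction does to digits.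

**Lemma 5.** Let $z,t\in X$ and $y\in X\setminus Q$ with $\varphi(y)=\varphi(z)-\varphi(t)$. Then for every $n$ the number $z^{(n)}-t^{(n)}$ lies in $(-1,1)\setminus\{0\}$. Put $\beta_n=1$ if it is negative and $\beta_n=0$ if it is positive. Then for every $n$
$$\langle y|n\rangle\equiv\langle z|n\rangle-\langle t|n\rangle-\beta_n\pmod{P_n},\tag{2}$$
$$y_n\equiv z_n-t_n-\beta_{n+1}\pmod{b_n}.\tag{3}$$
If $z_n\ne t_n$, then $\beta_n=1$ when $z_n<t_n$ and $\beta_n=0$ when $z_n>t_n$.

**Proof.** By (1),
$$\langle y|n\rangle+y^{(n)}\equiv\langle z|n\rangle-\langle t|n\rangle+(z^{(n)}-t^{(n)})\pmod{P_n}.\tag{4}$$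
So $y^{(n)}$ and $z^{(n)}-t^{(n)}$ differ by an integer. Since $y\notin Q$, $y^{(n)}\in(0,1)$; hence $z^{(n)}-t^{(n)}\in[-1,1]$ is not an integer, which is the first claim. Now $z^{(n)}-t^{(n)}+\beta_n$ lies in $(0,1)$ and differs from $y^{(n)}$ by an integer, so
$$y^{(n)}=z^{(n)}-t^{(n)}+\beta_n .$$
Substituting this in (4) gives (2). Apply (2) with $n+1$ in place of $n$ and reduce modulo $b_n$, which divides $P_{n+1}$. By (1), $\langle w|(n+1)\rangle\equiv w_n\pmod{b_n}$ for every $w\in X$, and (3) follows.

Finally, by (1),
$$z^{(n)}-t^{(n)}=\frac{(z_n-t_n)+(z^{(n+1)}-t^{(n+1)})}{b_n}.$$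
If $z_n-t_n$ is a nonzero integer, then since $|z^{(n+1)}-t^{(n+1)}|<1$ the sign of the left side is that of $z_n-t_n$. $\square$

So $\beta_{n+1}$ is the borrow that enters place $n$, and it depends on the tail of $z$ beyond $n$. This breaks the attempt, as the following example shows.

**Example (a translate of a basic set that is not open).** Let $K=\mathcal P(\omega)$ and $V=[\emptyset,F]$ with $F(n)=\{0\}$ for all $n$. Let $t=(1,1,1,\dots)$, $r=\varphi(t)$, $z=(1,0,1,0,\dots)$, and let $y_n=b_n-1$ for even $n$ and $y_n=b_n-2$ for odd $n$. No $y_n$ is $0$, and infinitely many are not maximal, so $y\in V\setminus Q$. Moreover $\varphi(y)+r=\varphi(z)$: the digit sums $y_n+t_n$ are $b_n$ for even $n$ and $b_n-1$ for odd $n$, and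
$$\sum_{n\text{ even}}\frac{b_n}{P_{n+1}}+\sum_{n\text{ odd}}\frac{b_n-1}{P_{n+1}}=\sum_{n}\frac1{P_n}-\sum_{n\text{ odd}}\frac1{P_{n+1}}=1+\sum_{n\text{ odd}}\frac1{P_n}=1+\sum_{n\text{ even}}\frac1{P_{n+1}},$$
which is $\varphi(z)$ modulo $1$. So $z$ is in the translate $V_r=\varphi^{-1}(\varphi(V)+r)$.

We claim that $V_r$ contains no basic set around $z$. Let $z\in[s,F']$. Choose an odd $m>|s|$ with $b_m>|F'(m)|+2$, choose $a\in[b_m]\setminus(F'(m)\cup\{0,1\})$, and let $z'$ be $z$ with the $m$th digit replaced by $a$. Then $z'\in[s,F']$. Suppose $z'\in V_r$, say $\varphi(z')=\varphi(v)+r$ with $v\in V$. Then $\varphi(v)-\varphi(y)=\varphi(z')-\varphi(z)\in D$. Since $y\notin Q$, Lemma 4 gives $\varphi(y)\notin\varphi(Q)=D$, so $\varphi(v)\notin D$ and $v\notin Q$. Lemma 5 applies to $z',t,v$. As $z'_m=a>1=t_m$, we get $\beta_m=0$, and (3) gives $v_{m-1}\equiv z'_{m-1}-1-0=0$. So $v_{m-1}=0$, contradicting $v\in V$.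

The failure is now located: at infinitely many places the forbidden digit depends on a borrow, and a basic set decides only finitely many digits, so it cannot control all these borrows. Hence we do not try to show that translates of open sets are open. Meagerness of all translates of meager sets needs less: every basic $V$ should have some basic $U$ whose translate lies inside $V$ (up to $Q$). To find $U$ we may spend some room:

* at late places, forbid the shifted digits for *both* possible values of the borrow, which at most doubles the width;
* at one place $N$, fix a digit different from $t_N$. By the last statement of Lemma 5, this decides the single borrow that enters the first $N$ digits.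

## 7. Freezing one borrow, and invariance

**Lemma 6.** Let $V$ be basic and $r\in\mathbb T$. There is a basic $U$ with $\varphi^{-1}(\varphi(U)-r)\setminus Q\subseteq V$.

**Proof.** Let $V=[s,F]$ have width $k$. Fix $t\in X$ with $\varphi(t)=r$, and $N\ge|s|$ with $b_n>2k+1$ for all $n\ge N$. Let $s_1\supseteq s$ have length $N$ and avoid $F$.

**Step 1 (to prepare the late places).** For $n\ge N$ let
$$G(n)=\{a+t_n+\varepsilon\bmod b_n:\ a\in F(n),\ \varepsilon\in\{0,1\}\}.$$
Then $|G(n)|\le2k<b_n$, and $G(n)\ne\emptyset$ only where $F(n)\neq\emptyset$.

**Step 2 (to freeze the borrow entering the first $N$ digits).** Since $|G(N)\cup\{t_N\}|\le2k+1<b_N$, pick $u_N\in[b_N]\setminus(G(N)\cup\{t_N\})$. Put $\beta=1$ if $u_N<t_N$ and $\beta=0$ if $u_N>t_N$.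

**Step 3 (to choose the first $N$ digits).** Let $u|N$ be the unique sequence of length $N$ with
$$\langle u|N\rangle\equiv\langle s_1\rangle+\langle t|N\rangle+\beta\pmod{P_N}.\tag{5}$$
It exists and is unique because $\langle\cdot\rangle$ is a bijection onto $\{0,\dots,P_N-1\}$. Now $u$ is defined with length $N+1$. Put $U=[u,G]$. It is basic: $G(n)\subsetneq[b_n]$, the sizes are at most $2k$, and the support is a subset of the support of $F$.

**Step 4 (to verify that the late digits are allowed).** Let $z\in U$ and $y\in X\setminus Q$ with $\varphi(y)=\varphi(z)-r=\varphi(z)-\varphi(t)$. Lemma 5 applies. For every $n\ge N$ we have $z_n\notin G(n)$: for $n=N$ because $z_N=u_N$, and for $n>N$ because $z\in[u,G]$. If $y_n\in F(n)$, then by (3) $z_n\equiv y_n+t_n+\beta_{n+1}\pmod{b_n}$, so $z_n\in G(n)$, a contradiction. So $y_n\notin F(n)$ for all $n\ge N$.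

**Step 5 (to verify the first $N$ digits).** Since $z_N=u_N\ne t_N$, Lemma 5 gives $\beta_N=\beta$. By (2) with $n=N$ and (5),
$$\langle y|N\rangle\equiv\langle u|N\rangle-\langle t|N\rangle-\beta\equiv\langle s_1\rangle\pmod{P_N},$$
so $y|N=s_1$. Since $s_1$ extends $s$ and avoids $F$, Step 4 gives $y\in[s,F]=V$. $\square$

**Lemma 7.** If $S\subseteq\mathbb T$ and $\varphi^{-1}(S)$ is meager, then $\varphi^{-1}(S+r)$ is meager for every $r\in\mathbb T$. Hence $\mathcal I_K$ is invariant.

**Proof.** Fix $r$ and put $Q_r=\varphi^{-1}(\varphi(Q)+r)$. This set is countable, because $\varphi(Q)+r$ is countable and fibres of $\varphi$ are countable. If $z\notin Q_r$ and $\varphi(y)=\varphi(z)-r$, then $\varphi(y)\notin\varphi(Q)$, so $y\notin Q$; by Lemma 4 this $y$ is unique, and it exists because $\varphi$ is onto.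

For a dense open $O$, let $O_r$ be the union of all basic $U$ with $\varphi^{-1}(\varphi(U)-r)\setminus Q\subseteq O$. It is open.

**Step 1 (to show that $O_r$ is dense).** Let $W$ be basic; we find a point of $O_r\cap W$. By Lemma 6 applied to $W$ and $-r$, there is a basic $V$ with
$$\varphi^{-1}(\varphi(V)+r)\setminus Q\subseteq W.$$
Since $O$ is dense and open, there is a basic $V'\subseteq V\cap O$. By Lemma 6 applied to $V'$ and $r$, there is a basic $U$ with
$$\varphi^{-1}(\varphi(U)-r)\setminus Q\subseteq V'\subseteq O,$$
so $U\subseteq O_r$. As $U$ is uncountable, pick $z\in U\setminus(Q\cup Q_r)$, and let $y$ be the point with $\varphi(y)=\varphi(z)-r$. Then $y\notin Q$, so $y\in V'\subseteq V$. Hence $\varphi(z)=\varphi(y)+r\in\varphi(V)+r$, and since $z\notin Q$ we get $z\in W$. Thus $z\in O_r\cap W$.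

**Step 2 (to move a meager set).** Let $\varphi^{-1}(S)\cap\bigcap_iO_i=\emptyset$ with countably many dense open $O_i$. Let $z\in\bigcap_i(O_i)_r\setminus Q_r$ and let $y$ be the point with $\varphi(y)=\varphi(z)-r$; then $y\notin Q$. For each $i$ there is a basic $U\ni z$ with $\varphi^{-1}(\varphi(U)-r)\setminus Q\subseteq O_i$, so $y\in O_i$. Hence $y\in\bigcap_iO_i$, so $\varphi(z)-r=\varphi(y)\notin S$, that is, $z\notin\varphi^{-1}(S+r)$. We have shown
$$\varphi^{-1}(S+r)\subseteq Q_r\cup\bigcup_i\big(X\setminus(O_i)_r\big).$$
By Step 1 and Lemma 2 the right side is meager.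

**Step 3 (to conclude).** Since $p(A+x)=p(A)+p(x)$, the first statement with $S=p(A)$ and $r=p(x)$ says that $A\in\mathcal I_K$ implies $A+x\in\mathcal I_K$. $\square$

## 8. Finite changes of digits and maximality of $\mathcal I_K$

**Proposition 8.** For every ideal $K$ on $\omega$ containing all finite sets, $\mathcal I_K$ is a maximal invariant $\sigma$-ideal with Borel base.

**Proof.** By Section 5 and Lemma 7, $\mathcal I_K$ is a proper invariant $\sigma$-ideal with Borel base. We verify the hypothesis of Lemma 1 with $D'=p^{-1}(D)$, where $D=\bigcup_n\frac1{P_n}\mathbb Z/\mathbb Z$ as in Section 5. The set $D'$ is countable. Let $B\notin\mathcal I_K$ be Borel.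

**Step 1 (to find a basic set almost contained in the preimage of $B$).** The set $p(B)=\bigcup_{m\in\mathbb Z}p(B\cap[m,m+1))$ is Borel in $\mathbb T$, because $p$ is injective on $[m,m+1)$ and is a homeomorphism from $(m,m+1)$ onto $\mathbb T\setminus\{p(0)\}$. So $E=\varphi^{-1}(p(B))$ is Borel in the product topology, hence $\tau$-Borel, hence has the Baire property with respect to $\tau$. It is nonmeager because $B\notin\mathcal I_K$. So there is a nonempty open set $U$ with $U\setminus E$ meager, and inside it a basic set $[s,F]$ with $[s,F]\setminus E$ meager.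

**Step 2 (to see that almost every point enters $[s,F]$ after a finite change).** By Lemma 3 with $m=|s|$, the set
$$O=\{x\in X:\exists N\ge|s|\ \forall n\ge N\ \ x_n\notin F(n)\}$$
is open and dense. Let $x\in O$, witnessed by $N$. Let $x'$ agree with $x$ from place $N$ on, and let $x'|N$ extend $s$ and avoid $F$. Then $x'\in[s,F]$, and
$$d:=\varphi(x)-\varphi(x')=\sum_{i<N}\frac{x_i-x'_i}{P_{i+1}}\bmod1\ \in\ D.$$

**Step 3 (to cover the complement of $p(B)+D$).** Suppose moreover $\varphi(x)\notin p(B)+D$. Then $\varphi(x')=\varphi(x)-d\notin p(B)$, so $x'\in[s,F]\setminus E$. Therefore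
$$\varphi^{-1}\big(\mathbb T\setminus(p(B)+D)\big)\subseteq(X\setminus O)\cup\bigcup_{d\in D}\varphi^{-1}\big(\varphi([s,F]\setminus E)+d\big).\tag{6}$$
The set $X\setminus O$ is nowhere dense. By Lemma 4, $\varphi^{-1}(\varphi([s,F]\setminus E))\subseteq([s,F]\setminus E)\cup Q$, which is meager. So by Lemma 7 each set in the countable union in (6) is meager, and the left side of (6) is meager.

**Step 4 (to return to $\mathbb R$).** We have $B+D'=p^{-1}(p(B)+D)$. The inclusion from left to right is clear. Conversely, if $p(x)=p(b)+p(d')$ with $b\in B$ and $d'\in D'$, then $x-b-d'\in\mathbb Z\subseteq D'$, and $D'$ is a group, so $x\in B+D'$. Hence $\mathbb R\setminus(B+D')=p^{-1}(\mathbb T\setminus(p(B)+D))$, and by Step 3 this set is in $\mathcal I_K$. Lemma 1 shows that $\mathcal I_K$ is maximal. $\square$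

## 9. A comeager set of full measure in $\mathcal I_{\mathcal P(\omega)}$

**Proof of Theorem A.** Let $K=\mathcal P(\omega)$, and let
$$D_\omega=\{x\in X:\ x_n=0\text{ for infinitely many }n\},\qquad E=p^{-1}(\varphi(D_\omega)).$$

**Step 1 (to show $E\in\mathcal I_K$).** Apply Lemma 3 with $m=0$ and $F(n)=\{0\}$ for all $n$; the support $\omega$ is in $K$. Then $O_F=X\setminus D_\omega$, so $D_\omega$ is nowhere dense. By Lemma 4, $\varphi^{-1}(p(E))=\varphi^{-1}(\varphi(D_\omega))\subseteq D_\omega\cup Q$ is meager.

**Step 2 (to show that $\mathbb R\setminus E$ is null and meager in the usual sense).** If $a\notin E$, write $p(a)=\varphi(w)$. Then $w\notin D_\omega$, so $w\in C_N$ for some $N$, where $C_N=\{x\in X:x_n\ne0\text{ for all }n\ge N\}$. Hence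
$$\mathbb R\setminus E\subseteq\bigcup_Np^{-1}(\varphi(C_N)).$$
Each $C_N$ is compact in the product topology, so $\varphi(C_N)$ is closed. Let $M>N$. By (1), the sequences with a given initial segment $v$ of length $M$ are mapped by $\varphi$ into the closed arc of length $1/P_M$ consisting of the points $(\langle v\rangle+\theta)/P_M$, $\theta\in[0,1]$. There are $P_N\prod_{N\le n<M}(b_n-1)$ initial segments of length $M$ of points of $C_N$. So $\varphi(C_N)$ is covered by arcs of total length
$$\frac{P_N}{P_M}\prod_{n=N}^{M-1}(b_n-1)=\prod_{n=N}^{M-1}\frac{b_n-1}{b_n}=\prod_{n=N}^{M-1}\frac{n+1}{n+2}=\frac{N+1}{M+1},$$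
which tends to $0$ as $M\to\infty$. Thus $p^{-1}(\varphi(C_N))$ is closed and null. A closed null set contains no interval, so it is nowhere dense. Hence $\mathbb R\setminus E$ is both null and meager, that is, $E$ has full measure and is comeager.

**Step 3 (to conclude).** By Proposition 8, $\mathcal I_{\mathcal P(\omega)}$ is a maximal invariant $\sigma$-ideal with Borel base, and it contains $E$. If $E$ were in $\mathcal M$ or in $\mathcal N$, then so would be $\mathbb R=E\cup(\mathbb R\setminus E)$. So $\mathcal I_{\mathcal P(\omega)}$ is neither $\mathcal M$ nor $\mathcal N$. $\blacksquare$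

## 10. Reading $K$ off from $\mathcal I_K$, and the count $2^{\mathfrak c}$

We turn to Theorem B. The ideals $\mathcal I_K$ are maximal by Proposition 8.

**Step 1 (to show that $K\mapsto\mathcal I_K$ is injective).** For $A\subseteq\omega$ let
$$D_A=\{x\in X:\ x_n=0\text{ for infinitely many }n\in A\},\qquad E_A=p^{-1}(\varphi(D_A)).$$
These sets do not depend on $K$. We show that
$$K=\{A\subseteq\omega:\ E_A\in\mathcal I_K\}.\tag{7}$$
Since $\varphi^{-1}(p(E_A))=\varphi^{-1}(\varphi(D_A))$ and $D_A\subseteq\varphi^{-1}(\varphi(D_A))\subseteq D_A\cup Q$, we have $E_A\in\mathcal I_K$ iff $D_A$ is $\tau_K$-meager.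

Let $A\in K$. Put $F_A(n)=\{0\}$ for $n\in A$ and $F_A(n)=\emptyset$ otherwise. The support is $A\in K$, so Lemma 3 with $m=0$ applies, and $X\setminus D_A=O_{F_A}$ is open and dense. So $D_A$ is nowhere dense.

Let $A\notin K$. Then $X\setminus D_A=\bigcup_NC^A_N$, where $C_N^A=\{x:x_n\ne0\text{ for all }n\in A\text{ with }n\ge N\}$ is closed in the product topology, hence $\tau$-closed. We claim that no basic set $[s,F]$ lies in $C^A_N$. The set $\{n:F(n)\ne\emptyset\}\cup\{n:n<\max(N,|s|)\}$ is in $K$, because $K$ contains the finite sets. Since $A\notin K$, $A$ is not contained in it. So there is $n\in A$ with $n\ge\max(N,|s|)$ and $F(n)=\emptyset$. Some $x\in[s,F]$ has $x_n=0$, and $x\notin C_N^A$. Thus each $C_N^A$ is nowhere dense and $X\setminus D_A$ is meager. Since $X$ is not meager, $D_A$ is not meager.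

This proves (7), and so $\mathcal I_K$ determines $K$. For instance, if $K$ has an infinite member, then $\mathcal I_K\ne\mathcal I_{\mathrm{Fin}}=\mathcal M$.

**Step 2 (to count from below).** By Pospíšil's theorem there are $2^{2^{\aleph_0}}=2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$. The dual ideal of an ultrafilter $\mathcal U$ is $\{\omega\setminus A:A\in\mathcal U\}$. It determines $\mathcal U$, and it contains all finite sets when $\mathcal U$ is nonprincipal. So there are at least $2^{\mathfrak c}$ ideals $K$, and by Step 1 at least $2^{\mathfrak c}$ ideals $\mathcal I_K$.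

**Step 3 (to count from above).** A $\sigma$-ideal $\mathcal I$ with Borel base is determined by the Borel sets in it: $A\in\mathcal I$ iff $A\subseteq B$ for some Borel $B\in\mathcal I$. There are $\mathfrak c$ Borel sets, so at most $2^{\mathfrak c}$ families of Borel sets. Hence the number of maximal invariant $\sigma$-ideals with Borel base is exactly $2^{\mathfrak c}$.

## 11. The countable chain condition and non-isomorphic quotients

**Step 1 (to show that $\mathcal I_K$ is ccc).** Suppose $(B_\alpha)_{\alpha<\omega_1}$ are Borel sets not in $\mathcal I_K$ with $B_\alpha\cap B_\beta\in\mathcal I_K$ for $\alpha\ne\beta$. Each $B_\alpha$ is the countable union of the sets $B_\alpha\cap[m,m+1)$, $m\in\mathbb Z$, so one of these is not in $\mathcal I_K$. Replace $B_\alpha$ by it and pass to an uncountable subfamily with the same $m$. So we may assume that all $B_\alpha$ are contained in $[m,m+1)$ for one $m$.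

On $[m,m+1)$ the map $p$ is injective, so $p(B_\alpha)\cap p(B_\beta)=p(B_\alpha\cap B_\beta)$. Hence the sets $E_\alpha=\varphi^{-1}(p(B_\alpha))$ have meager pairwise intersections $\varphi^{-1}(p(B_\alpha\cap B_\beta))$. As in Step 1 of the proof of Proposition 8, each $E_\alpha$ is Borel and nonmeager, and there is a basic $V_\alpha$ with $V_\alpha\setminus E_\alpha$ meager. For $\alpha\ne\beta$,
$$V_\alpha\cap V_\beta\subseteq(E_\alpha\cap E_\beta)\cup(V_\alpha\setminus E_\alpha)\cup(V_\beta\setminus E_\beta),$$
so the open set $V_\alpha\cap V_\beta$ is meager, hence empty by Lemma 2. So the $V_\alpha$ form an uncountable family of pairwise disjoint basic sets, contradicting Lemma 2.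

**Step 2 (to represent isomorphisms of quotients by Borel functions).** Let $\mathcal I,\mathcal J$ be $\sigma$-ideals on $\mathbb R$ with Borel base and let $\Phi:\mathrm{Borel}(\mathbb R)/\mathcal I\to\mathrm{Borel}(\mathbb R)/\mathcal J$ be a Boolean isomorphism. In the quotient by a $\sigma$-ideal, the supremum of $[B_0],[B_1],\dots$ is $[\bigcup_iB_i]$: if $B_i\setminus C$ is in the ideal for every $i$, so is $\bigcup_iB_i\setminus C$. An isomorphism is an order isomorphism, so it preserves countable suprema. Hence $\Psi(B)=\Phi([B]_{\mathcal I})$ is a $\sigma$-homomorphism from the Borel sets to $\mathrm{Borel}(\mathbb R)/\mathcal J$. By Sikorski's theorem (Kechris, *Classical Descriptive Set Theory*, Theorem 15.9) there is a Borel $f:\mathbb R\to\mathbb R$ with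
$$\Phi([B]_{\mathcal I})=[f^{-1}(B)]_{\mathcal J}\quad\text{for all Borel }B.\tag{8}$$
In the present case the proof is short, so we give it. For each rational $q$ choose a Borel set $A_q$ with $[A_q]_{\mathcal J}=\Psi((-\infty,q))$. Since $\Psi$ is a $\sigma$-homomorphism, and since $(-\infty,q)=\bigcup_{p'<q}(-\infty,p')$ with $p'$ rational, $\bigcup_q(-\infty,q)=\mathbb R$ and $\bigcap_q(-\infty,q)=\emptyset$, the Borel sets
$$A_q\mathbin{\triangle}\bigcup_{p'<q}A_{p'}\ (q\in\mathbb Q),\qquad \mathbb R\setminus\bigcup_qA_q,\qquad\bigcap_qA_q$$
are all in $\mathcal J$. Let $H\in\mathcal J$ be their union, which is Borel. For $x\notin H$ put $f(x)=\inf\{q\in\mathbb Q:x\in A_q\}$. The set $\{q:x\in A_q\}$ is nonempty, is not all of $\mathbb Q$, and contains with any $p'$ all rationals $q>p'$, so $f(x)$ is a real number. For $x\in H$ put $f(x)=0$. If $x\notin H$, then $f(x)<q$ iff $x\in A_{p'}$ for some rational $p'<q$, iff $x\in A_q$. So $f^{-1}((-\infty,q))$ differs from $A_q$ only inside $H$, and it is Borel, because on $H$ the function $f$ is constant. Thus $f$ is Borel and (8) holds for the rays $(-\infty,q)$. The Borel sets satisfying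 (8) form a $\sigma$-algebra, because both sides of (8) are $\sigma$-homomorphisms in $B$. So (8) holds for all Borel $B$.

**Step 3 (to bound the isomorphism classes).** By (8), for Borel $B$ we have $B\in\mathcal I$ iff $\Phi([B]_{\mathcal I})=0$ iff $f^{-1}(B)\in\mathcal J$. So $\mathcal J$ and $f$ determine the Borel sets in $\mathcal I$, and hence $\mathcal I$. A Borel function is determined by its preimages of the rational rays, so there are only $\mathfrak c^{\aleph_0}=\mathfrak c$ Borel functions. For a given $\mathcal J$, at most $\mathfrak c$ ideals $\mathcal I$ with Borel base have a quotient isomorphic to that of $\mathcal J$.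

**Step 4 (to count the classes).** Sort the $2^{\mathfrak c}$ ideals $\mathcal I_K$ into classes, two ideals being in the same class when their quotients are isomorphic. Each class has at most $\mathfrak c$ members. If there are $\kappa$ classes, then $\kappa\cdot\mathfrak c\ge2^{\mathfrak c}$. Since $\mathfrak c<2^{\mathfrak c}$, this forces $\kappa\ge2^{\mathfrak c}$, and $\kappa\le2^{\mathfrak c}$ is clear. Choosing one ideal from each class gives $2^{\mathfrak c}$ maximal invariant $\sigma$-ideals with Borel base whose quotient algebras are pairwise non-isomorphic. This completes the proof of Theorem B. $\blacksquare$
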